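\title{Ideals of the Fourier algebra, the bimodules generated by their annihilators, and the approximation property}

\begin{abstract}
For a closed ideal $J$ of the Fourier algebra $A(G)$ of a locally compact group $G$, let $\mathrm{Bim}(J^\perp)$ be the weak* closed $L^\infty(G)$-bimodule in $B(L^2(G))$ generated by the annihilator of $J$. We show that the map $J\mapsto\mathrm{Bim}(J^\perp)$ is one to one if and only if every $h\in A(G)$ lies in the closure of $hA(G)$, and that $G\times SU(2)\times\mathbb T^{\mathbb N}$ fails this condition whenever $G$ fails the approximation property of Haagerup and Kraus. Hence the map is not one to one for $SL(3,\mathbb R)\times SU(2)\times\mathbb T^{\mathbb N}$, and a group $G$ has the approximation property if and only if the map is one to one for $G\times SU(2)\times\mathbb T^{\mathbb N}$.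
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $G$ be a locally compact group with left Haar measure $ds$, let $(\lambda_s\xi)(t)=\xi(s^{-1}t)$ be the left regular representation on $L^2(G)$, write $(\cdot\,|\,\cdot)$ for the inner product, and put $\mathcal B=B(L^2(G))$. Two von Neumann subalgebras of $\mathcal B$ come with the group: the algebra $L^\infty(G)$ of multiplication operators, and the group von Neumann algebra $L(G)$ generated by the operators $\lambda_s$. The \emph{Fourier algebra} $A(G)$ consists of the functions $u(s)=(\lambda_s\xi\,|\,\eta)$ with $\xi,\eta\in L^2(G)$, normed by the infimum of $\|\xi\|\|\eta\|$ over all such representations. It is a Banach algebra under pointwise operations, and its dual is $L(G)$ through $\langle T,u\rangle=(T\xi\,|\,\eta)$; in particular $\langle\lambda_s,u\rangle=u(s)$.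

For a closed ideal $J$ of $A(G)$ let $J^\perp\subseteq L(G)$ be its annihilator, and let $\mathrm{Bim}(J^\perp)$ be the weak* closed linear span in $\mathcal B$ of the operators $aTb$ with $a,b\in L^\infty(G)$ and $T\in J^\perp$. By the Hahn--Banach theorem $J^\perp$ determines $J$. What does the larger space $\mathrm{Bim}(J^\perp)$ still know about $J$? For discrete groups this can be computed by hand.

\begin{example}\label{ex:discrete}
Let $G$ be discrete, and identify $T\in B(\ell^2(G))$ with its matrix $T_{x,y}=(T\delta_y\,|\,\delta_x)$. The function $s\mapsto(\lambda_s\delta_y\,|\,\delta_x)$ is $\delta_{xy^{-1}}$, so $\delta_s\in A(G)$, and $T_{x,y}=\langle T,\delta_{xy^{-1}}\rangle$ for $T\in L(G)$. Let $Z$ be the set of common zeros of the functions in $J$. We claim that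
\[
\mathrm{Bim}(J^\perp)=\mathcal M_Z:=\{T\in B(\ell^2(G)) : T_{x,y}=0\ \text{whenever}\ xy^{-1}\notin Z\}.
\]
If $s\notin Z$, pick $u\in J$ with $u(s)\ne0$; then $\delta_s=u(s)^{-1}u\delta_s\in J$. Hence $J^\perp\subseteq\mathcal M_Z$, and $\mathcal M_Z$ is a weak* closed bimodule. Conversely, if $xy^{-1}\in Z$, then $\lambda_{xy^{-1}}\in J^\perp$, and the matrix unit $e_{x,y}=\delta_x\lambda_{xy^{-1}}\delta_y$ (with $\delta_x,\delta_y$ acting by multiplication) lies in $\mathrm{Bim}(J^\perp)$. Every $T\in\mathcal M_Z$ is the weak* limit of its compressions $\chi_ET\chi_E$ to finite sets $E$, and these are linear combinations of such matrix units.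

It follows that $\mathrm{Bim}(J^\perp)\cap L(G)$ is the annihilator of $J_0=\overline{\mathrm{span}}\,\{\delta_s:s\notin Z\}$. This $J_0$ is also the closed span of the products $uv$ with $u\in J$, $v\in A(G)$: on the one hand $\delta_s=\delta_s\delta_s$; on the other hand $uv\in J_0$ for finitely supported $v$, and such $v$ are dense in $A(G)$. For finite $G$ we have $J=J_0$, and the bimodule determines the ideal.
\end{example}

In the example the bimodule sees $J$ only through finite windows, and through a window a function $h\in J$ cannot be told from a product $uh$ with $u\in A(G)$. So the relevant condition is the following.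

\begin{definition}
The group $G$ has \emph{property $D_\infty$} if for every $h\in A(G)$ there is a net $(u_i)$ in $A(G)$ with $u_ih\to h$ in norm, that is, if $h\in\overline{hA(G)}$ for every $h\in A(G)$.
\end{definition}

It is known that the map $J\mapsto\mathrm{Bim}(J^\perp)$ is one to one if $G$ has $D_\infty$, and that groups with the approximation property (AP) of Haagerup and Kraus have $D_\infty$; the AP is recalled in Section~\ref{sec:background}, and both facts are proved below. The question we answer comes from \cite{Andreou}: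

\begin{quote}
\emph{Is the map $J\mapsto\mathrm{Bim}(J^\perp)$, defined on the closed ideals of $A(G)$, one to one for every locally compact group $G$?}
\end{quote}

One can give two reasons to guess that it is. Injectivity might be strictly weaker than $D_\infty$. And $D_\infty$ asks for little: the net may depend on $h$ and need not be bounded, compact groups have the property because $1\in A(G)$, and in any group a compactly supported $h$ satisfies $h=uh$ for some $u\in A(G)$, such $h$ being dense in $A(G)$. The first theorem removes the first reason, the second theorem the second.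

\begin{theorem}\label{thm:A}
Let $G$ be a locally compact group. For a closed ideal $J$ of $A(G)$ put $J_0=\overline{\mathrm{span}}\,(J\cdot A(G))$. Then
\[
\mathrm{Bim}(J^\perp)\cap L(G)=J_0^\perp\qquad\text{and}\qquad \mathrm{Bim}(J^\perp)=\mathrm{Bim}(J_0^\perp).
\]
Hence $\mathrm{Bim}(J_1^\perp)=\mathrm{Bim}(J_2^\perp)$ if and only if $(J_1)_0=(J_2)_0$, and the map $J\mapsto\mathrm{Bim}(J^\perp)$ is one to one if and only if $G$ has property $D_\infty$.
\end{theorem}

\begin{theorem}\label{thm:B}
If a locally compact group $G$ does not have the AP, then $G\times SU(2)\times\mathbb T^{\mathbb N}$ does not have property $D_\infty$.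
\end{theorem}

\begin{corollary}\label{cor:answer}
The groups $SL(3,\mathbb R)\times SU(2)\times\mathbb T^{\mathbb N}$ and $SL(3,\mathbb Z)\times SU(2)\times\mathbb T^{\mathbb N}$ fail $D_\infty$, and the map $J\mapsto\mathrm{Bim}(J^\perp)$ is not one to one for them. The answer to the question is no.
\end{corollary}

\begin{theorem}\label{thm:C}
For a locally compact group $G$ the following are equivalent:
\begin{enumerate}
\item[(1)] $G$ has the AP;
\item[(2)] for every locally compact group $H$ with the AP, the map $J\mapsto\mathrm{Bim}(J^\perp)$ is one to one for $G\times H$;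
\item[(3)] the map $J\mapsto\mathrm{Bim}(J^\perp)$ is one to one for $G\times SU(2)\times\mathbb T^{\mathbb N}$.
\end{enumerate}
\end{theorem}

We do not settle whether $SL(3,\mathbb R)$ itself has $D_\infty$.

Theorem~\ref{thm:A} is proved in Section~\ref{sec:A} by carrying Example~\ref{ex:discrete} over to arbitrary groups. For Theorem~\ref{thm:B} we pass to duals. Failure of $D_\infty$ is detected by one operator and one function. Failure of the AP is detected by a functional that is an infinite sum of terms, each involving a matrix of operators and a matrix of functions. The factor $SU(2)$ absorbs the matrices (Section~\ref{sec:SU2}), and the factor $\mathbb T^{\mathbb N}$ merges the sum into one term (Section~\ref{sec:merge}).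

\section{Background and dual formulations}\label{sec:background}

\subsection*{The Fourier algebra}
We use the following standard facts (Eymard's theory of $A(G)$ and the Peter--Weyl theorem). Normal means weak* continuous. As usual, functions in $L^\infty(G)$ that agree locally almost everywhere are identified, so that $L^\infty(G)$ is a maximal abelian subalgebra of $\mathcal B$.

\begin{enumerate}
\item[(F1)] $A(G)$ is the predual of $L(G)$: a normal functional $\omega$ on $L(G)$ corresponds isometrically to the function $s\mapsto\omega(\lambda_s)$, and every $u\in A(G)$ extends to a normal functional on $\mathcal B$, for instance $T\mapsto(T\xi\,|\,\eta)$. In particular $|u(s)|\le\|u\|$. The span of the $\lambda_s$ is weak* dense in $L(G)$, so normal linear maps on $L(G)$ that agree on all $\lambda_s$ are equal. For $f\in L^1(G)$ the operator $\lambda(f)=\int f(s)\lambda_s\,ds$ satisfies $\langle\lambda(f),u\rangle=\int fu$.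
\item[(F2)] The compactly supported functions in $A(G)$ are dense (take $\xi,\eta\in C_c(G)$). For every compact $E\subseteq G$ there is $u\in A(G)$ with $u=1$ on $E$. If $G$ is compact, $1\in A(G)$.
\item[(F3)] If $u$ is given by $(\xi,\eta)$, then $u(s^{-1}\,\cdot)$ is given by $(\xi,\lambda_s\eta)$ and $u(\cdot\,s)$ by $(\lambda_s\xi,\eta)$. Translations are isometries of $A(G)$, and translates of $u$ depend norm continuously on $s$.
\item[(F4)] $L(G\times H)=L(G)\mathbin{\bar\otimes}L(H)$ with $\lambda_{(g,t)}=\lambda_g\otimes\lambda_t$. For $u\in A(G)$, $w\in A(H)$ the function $(u\otimes w)(g,t)=u(g)w(t)$ lies in $A(G\times H)$.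
\item[(F5)] Let $K$ be compact, with irreducible representations $\pi\in\hat K$ of dimensions $d_\pi<\infty$. Then $L(K)$ is the $\ell^\infty$-direct sum of the matrix algebras $M_{d_\pi}$, and $L(G\times K)$ is the $\ell^\infty$-direct sum of the \emph{blocks} $L(G)\otimes M_{d_\pi}$, with $\lambda_{(g,t)}$ corresponding to $(\lambda_g\otimes\pi(t))_\pi$. The predual $A(G\times K)$ is the $\ell^1$-direct sum of the preduals of the blocks.
\end{enumerate}

For a compact abelian group $C$, (F5) says that $L(G\times C)=\ell^\infty(\hat C,L(G))$, that $A(G\times C)$ consists of the functions $w=\sum_\chi w_\chi\otimes\chi$ with $w_\chi\in A(G)$ and $\|w\|=\sum_\chi\|w_\chi\|<\infty$, and that $\langle T,w\rangle=\sum_\chi\langle T^\chi,w_\chi\rangle$ for $T=(T^\chi)_\chi$. For trivial $G$ this reads $A(C)=\ell^1(\hat C)$ and $L(C)=\ell^\infty(\hat C)$, where $S\in L(C)$ corresponds to its coefficients $\hat S(\chi)=\langle S,\chi\rangle$. A complex Radon measure $\mu$ on $C$ defines an element of $L(C)$ by $\langle\mu,\varphi\rangle=\int\varphi\,d\mu$.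

A norm continuous, compactly supported map from $G$ to a Banach space has a Bochner integral, which commutes with bounded linear maps. Since point evaluations are bounded on $A(G)$, integrals with values in $A(G)$ can be computed pointwise.

\subsection*{Witnesses}
For $u\in A(G)$ and $T\in L(G)$ define $u\cdot T\in L(G)$ by $\langle u\cdot T,v\rangle=\langle T,uv\rangle$. Then $\|u\cdot T\|\le\|u\|\|T\|$, $(uv)\cdot T=u\cdot(v\cdot T)$ and $u\cdot\lambda_s=u(s)\lambda_s$.

\begin{definition}\label{def:witness}
A \emph{witness sequence} on $G$ is a sequence of pairs $(T_i,h_i)\in L(G)\times A(G)$, $i\in\mathbb N$, with $\sum_i\|T_i\|\|h_i\|<\infty$ and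
\[
\sum_i\langle T_i,vh_i\rangle=0\quad\text{for all } v\in A(G),\qquad\sum_i\langle T_i,h_i\rangle\ne0 .
\]
The first condition says that $\sum_ih_i\cdot T_i=0$. A \emph{witness pair} is a single pair $(T,h)$ with $h\cdot T=0$ and $\langle T,h\rangle\ne0$.
\end{definition}

\begin{lemma}\label{lem:pair}
$G$ fails $D_\infty$ if and only if there is a witness pair on $G$.
\end{lemma}

\begin{proof}
By the Hahn--Banach theorem, $h$ is outside the closed subspace $\overline{hA(G)}$ if and only if some $T\in L(G)$ annihilates $hA(G)$ but not $h$, and $T$ annihilates $hA(G)$ exactly when $h\cdot T=0$.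
\end{proof}

\subsection*{Multipliers and the approximation property}
A function $u$ on $G$ is a \emph{multiplier} if $uA(G)\subseteq A(G)$. By the closed graph theorem $v\mapsto uv$ is then bounded on $A(G)$; its adjoint $M_u$ is the normal map on $L(G)$ with $M_u\lambda_s=u(s)\lambda_s$. Such a $u$ is bounded by $\|M_u\|$, and continuous by (F2). The multiplier $u$ is \emph{completely bounded} if
\[
\|u\|_{M_0}:=\sup_n\|M_u\otimes\mathrm{id}_{M_n}\|<\infty ,
\]
where $M_u\otimes\mathrm{id}_{M_n}$ applies $M_u$ to each entry of a matrix in $L(G)\otimes M_n$. These multipliers form the algebra $M_0A(G)$. It contains $1$, with $M_1=\mathrm{id}$, and it contains $A(G)$, with $M_uT=u\cdot T$ and $\|u\|_{M_0}\le\|u\|$ (see Lemma~\ref{lem:theta}). Let $Q(G)$ be the norm closure in $M_0A(G)^*$ of the functionals $u\mapsto\int fu$, $f\in L^1(G)$. Then $Q(G)^*=M_0A(G)$ isometrically, through the pairing $(q,u)\mapsto q(u)$ \cite[Prop.~1.10]{DCH}.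

The group $G$ has the \emph{approximation property} \cite{HK} if $1$ lies in the $\sigma(M_0A(G),Q(G))$-closure of $A(G)$. Since $A(G)$ is a linear subspace, the Hahn--Banach theorem gives the dual form:
\begin{equation}\label{eq:APdual}
\text{$G$ fails the AP}\iff\text{there is $q\in Q(G)$ with $q|_{A(G)}=0$ and $q(1)=1$.}
\end{equation}
We use two published results. The AP passes to extensions, in particular to products \cite[Thm.~1.15]{HK}; this is needed only for Theorem~\ref{thm:C}. And $SL(3,\mathbb R)$ and its lattices, for example $SL(3,\mathbb Z)$, fail the AP \cite{LdlS}; see also \cite{HdL}.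

A witness pair almost gives a functional as in \eqref{eq:APdual}, namely $u\mapsto\langle T,uh\rangle$, which vanishes on $A(G)$ but not at $1$. Functionals of this form need not lie in $Q(G)$: for $G=\mathbb T$ we have $M_0A(G)=A(G)=\ell^1(\mathbb Z)$ and $Q(G)=c_0(\mathbb Z)$, while $T=\lambda_e$, $h=1$ give the constant sequence $1$. Smoothing $u$ repairs this.

\begin{proposition}\label{prop:APD}
If $G$ has the AP, then $G$ has property $D_\infty$.
\end{proposition}

\begin{proof}
Let $h\cdot T=0$. By Lemma~\ref{lem:pair} we must show $\langle T,h\rangle=0$. Take $0\ne\xi\in C_c(G)$ with $\xi\ge0$ and let $f$ be the multiple of $s\mapsto(\lambda_s\xi\,|\,\xi)$ with $\int f=1$. Then $f\in A(G)\cap C_c(G)$, $f\ge0$ and $f(s^{-1})=f(s)$. For $u\in M_0A(G)$ put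
\[
u_f(t)=\int f(s)u(ts)\,ds=\int f(s^{-1}t)u(s)\,ds ,
\]
where the second form comes from the substitution $s\mapsto t^{-1}s$. Let $w\in A(G)$. The function $u(\cdot\,s)w$ is the right translate by $s$ of the product of $u$ and $w(\cdot\,s^{-1})$. By (F3) it lies in $A(G)$, has norm at most $\|u\|_{M_0}\|w\|$, and is norm continuous in $s$. By the first form, $u_fw=\int f(s)\,u(\cdot\,s)w\,ds\in A(G)$ and $\|u_fw\|\le\|u\|_{M_0}\|w\|$. So $q_w(u)=\langle T,u_fw\rangle$ defines $q_w\in M_0A(G)^*$, linear in $w$, with $\|q_w\|\le\|T\|\|w\|$. If $w$ has compact support, then $s\mapsto f(s^{-1}\,\cdot)w$ is norm continuous and vanishes off $(\operatorname{supp}w)(\operatorname{supp}f)^{-1}$, and the second form gives $q_w(u)=\int u(s)\langle T,f(s^{-1}\,\cdot)w\rangle\,ds$, which is integration against a function in $C_c(G)$. By (F2), $q_h\in Q(G)$. For $u\in A(G)$ we have $u_f=\int f(s)u(\cdot\,s)\,ds\in A(G)$, so $q_h(u)=\langle h\cdot T,u_f\rangle=0$. By \eqref{eq:APdual}, $0=q_h(1)=\langle T,h\rangle$, because $1_f=1$.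
\end{proof}

\section{What the bimodule remembers}\label{sec:A}

In Example~\ref{ex:discrete} the matrix units did all the work. A general group has none. The operators $a\lambda_sb$ replace them as a spanning set, and the action of $A(G)$ on $L(G)$ has to be extended to all of $\mathcal B$ so as to commute with multiplication by $L^\infty(G)$ on either side.

\begin{lemma}\label{lem:dense}
The span of $\{a\lambda_sb: a,b\in L^\infty(G),\ s\in G\}$ is weak* dense in $\mathcal B$.
\end{lemma}

\begin{proof}
Since $\lambda_sa\lambda_s^{-1}$ is multiplication by $a(s^{-1}\,\cdot)$, we have $a\lambda_sb\,a'\lambda_tb'=a\,(ba')(s^{-1}\,\cdot)\,\lambda_{st}\,b'$, and $(a\lambda_sb)^*=\bar b\lambda_{s^{-1}}\bar a$. So the span is a unital $*$-algebra, and by the bicommutant theorem it suffices to show that its commutant is trivial. An operator in the commutant commutes with $L^\infty(G)$, so it is some $a\in L^\infty(G)$, and $\lambda_sa\lambda_s^{-1}=a$ for all $s$. Take $f\in C_c(G)$ with $\int f=1$. Then $a=\int f(s)\lambda_sa\lambda_s^{-1}\,ds$ (weak* integral)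 is multiplication by $t\mapsto\int f(s)a(s^{-1}t)\,ds=\int f(ts)a(s^{-1})\,ds$, which is continuous because $t\mapsto f(t\,\cdot)$ is continuous in $L^1(G)$. A continuous function that is left invariant as an element of $L^\infty(G)$ is left invariant at every point, since nonempty open sets have positive measure. So $a$ is constant.
\end{proof}

Recall that a normal functional $\psi$ on $B(\mathcal K)$ defines a \emph{slice map} $\mathrm{id}\otimes\psi:B(\mathcal H\otimes\mathcal K)\to B(\mathcal H)$ by $\omega((\mathrm{id}\otimes\psi)X)=(\omega\otimes\psi)(X)$ for $\omega\in B(\mathcal H)_*$. It is normal, has norm at most $\|\psi\|$, sends $a\otimes b$ to $\psi(b)a$, and sends $(a\otimes1)X(b\otimes1)$ to $a\,((\mathrm{id}\otimes\psi)X)\,b$.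

\begin{lemma}\label{lem:theta}
For every $u\in A(G)$ there is a normal linear map $\Theta_u:\mathcal B\to\mathcal B$ with
\[
\Theta_u(aTb)=a\,\Theta_u(T)\,b\quad(a,b\in L^\infty(G),\ T\in\mathcal B),\qquad\Theta_u(T)=u\cdot T\quad(T\in L(G)).
\]
Moreover $u\in M_0A(G)$ and $\|u\|_{M_0}\le\|u\|$.
\end{lemma}

\begin{proof}
Let $(V\zeta)(s,t)=\zeta(s,s^{-1}t)$ on $L^2(G\times G)=L^2(G)\otimes L^2(G)$. By left invariance of $dt$, $V$ is unitary with $(V^*\zeta)(s,t)=\zeta(s,st)$. The map $\Phi(T)=V(T\otimes1)V^*$ is a normal $*$-homomorphism, and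
\[
(\Phi(\lambda_r)\zeta)(s,t)=(V^*\zeta)(r^{-1}s,s^{-1}t)=\zeta(r^{-1}s,r^{-1}t),
\]
so $\Phi(\lambda_r)=\lambda_r\otimes\lambda_r$. Also $\Phi(a)=a\otimes1$ for $a\in L^\infty(G)$, because $V$ leaves the first variable alone and so commutes with $a\otimes1$. Extend $u$ to $\tilde u\in\mathcal B_*$ and put $\Theta_u=(\mathrm{id}\otimes\tilde u)\circ\Phi$. Then $\Theta_u$ is normal, $\Phi(aTb)=(a\otimes1)\Phi(T)(b\otimes1)$ gives the bimodule property, and $\Theta_u(\lambda_r)=u(r)\lambda_r=u\cdot\lambda_r$, so $\Theta_u(T)=u\cdot T$ on $L(G)$ by (F1). Finally, $\Theta_u\otimes\mathrm{id}_{M_n}$ is again a $*$-homomorphism followed by a slice map for $\tilde u$, so its norm is at most $\|\tilde u\|$, and the infimum of $\|\tilde u\|$ over vector extensions is $\|u\|$.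
\end{proof}

For discrete $G$ we get $\Theta_u(e_{x,y})=\delta_x\Theta_u(\lambda_{xy^{-1}})\delta_y=u(xy^{-1})e_{x,y}$: the map $\Theta_u$ multiplies the $(x,y)$ entry by $u(xy^{-1})$. It therefore fixes every matrix supported in $E\times E$ as soon as $u=1$ on $EE^{-1}$. The next lemma is the general form of this remark.

\begin{lemma}\label{lem:local}
Let $E\subseteq G$ be compact, let $\omega\in\mathcal B_*$ satisfy $\omega(T)=\omega(\chi_ET\chi_E)$ for all $T\in\mathcal B$, and let $u\in A(G)$ equal $1$ on $EE^{-1}$. Then $\omega\circ\Theta_u=\omega$.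
\end{lemma}

\begin{proof}
Both sides are normal, so by Lemma~\ref{lem:dense} it suffices to compare them at $T=a\lambda_sb$. There the left side is $u(s)\,\omega(a\lambda_sb)$. If $s\in EE^{-1}$, then $u(s)=1$. If $s\notin EE^{-1}$, then $E\cap sE=\emptyset$, so $\chi_E\lambda_s\chi_E=\chi_E\chi_{sE}\lambda_s=0$ and $\omega(a\lambda_sb)=\omega(a\chi_E\lambda_s\chi_Eb)=0$; both sides vanish.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{The inclusion $\mathrm{Bim}(J^\perp)\cap L(G)\subseteq J_0^\perp$.} Let $h\in J$. For $S\in J^\perp$ and $v\in A(G)$ we have $\langle h\cdot S,v\rangle=\langle S,hv\rangle=0$, because $J$ is an ideal. So $\Theta_h(aSb)=a(h\cdot S)b=0$ for $a,b\in L^\infty(G)$, and the normal map $\Theta_h$ vanishes on $\mathrm{Bim}(J^\perp)$. If $T\in\mathrm{Bim}(J^\perp)\cap L(G)$, then $h\cdot T=\Theta_h(T)=0$, that is, $\langle T,hu\rangle=0$ for all $u\in A(G)$. As $h\in J$ was arbitrary, $T\in J_0^\perp$. (The argument controls $\langle T,hu\rangle$ and says nothing about $\langle T,h\rangle$. This is where $J_0$ enters.)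

\emph{The inclusion $J_0^\perp\subseteq\mathrm{Bim}(J^\perp)$.} Let $T\in J_0^\perp$, and let $\omega\in\mathcal B_*$ annihilate $\mathrm{Bim}(J^\perp)$. By the Hahn--Banach theorem for the weak* topology it suffices to show $\omega(T)=0$. The restriction of $\omega$ to $L(G)$ lies only in $J$, whereas $T$ annihilates $J_0$; we localize $\omega$ to move it into $J_0$. For compact $E$ put $\omega_E(S)=\omega(\chi_ES\chi_E)$, and let $h_E\in A(G)$ be the restriction of $\omega_E$ to $L(G)$. For $S\in J^\perp$ the operator $\chi_ES\chi_E$ lies in $\mathrm{Bim}(J^\perp)$, so $\langle S,h_E\rangle=0$. Since $J$ is closed, $h_E\in J$. Choose $u\in A(G)$ with $u=1$ on the compact set $EE^{-1}$. Lemma~\ref{lem:local} applies to $\omega_E$ and gives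
\[
\omega_E(T)=\omega_E(\Theta_u(T))=\langle u\cdot T,h_E\rangle=\langle T,uh_E\rangle=0,
\]
since $uh_E\in J_0$. As $C_c(G)$ is dense in $L^2(G)$, $\chi_E\to1$ strongly along the directed set of compact subsets. So the bounded net $\chi_ET\chi_E$ converges to $T$ strongly, hence weak*, and $\omega(T)=\lim_E\omega_E(T)=0$.

\emph{Consequences.} We have shown $\mathrm{Bim}(J^\perp)\cap L(G)=J_0^\perp$. The space $J_0$ is a closed ideal contained in $J$, so $J^\perp\subseteq J_0^\perp\subseteq\mathrm{Bim}(J^\perp)$, and generating bimodules gives $\mathrm{Bim}(J^\perp)=\mathrm{Bim}(J_0^\perp)$. If $\mathrm{Bim}(J_1^\perp)=\mathrm{Bim}(J_2^\perp)$, intersecting with $L(G)$ shows that $(J_1)_0$ and $(J_2)_0$ have the same annihilator, so they are equal. If $(J_1)_0=(J_2)_0$, both bimodules equal $\mathrm{Bim}((J_1)_0^\perp)$.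

Thus the map is one to one if and only if $J=J_0$ for every closed ideal $J$: the condition is necessary because $J$ and $J_0$ have the same image, and sufficient by the previous paragraph. If $G$ has $D_\infty$, each $h\in J$ lies in $\overline{hA(G)}\subseteq J_0$, so $J=J_0$. Conversely, for $h\in A(G)$ consider the closed ideal generated by $h$. We have
\begin{equation}\label{eq:principal}
J=\overline{\mathbb Ch+hA(G)}\quad\Longrightarrow\quad J_0=\overline{hA(G)},
\end{equation}
because $hA(G)\subseteq J\cdot A(G)$, while $(ch+hv)w=h(cw+vw)\in hA(G)$ and continuity give $J\cdot A(G)\subseteq\overline{hA(G)}$. So $J=J_0$ forces $h\in\overline{hA(G)}$.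
\end{proof}

\section{Merging a witness sequence into a witness pair}\label{sec:merge}

The goal of this section is the following statement.

\begin{proposition}\label{prop:merge}
If a locally compact group $H$ carries a witness sequence, then $H\times\mathbb T^{\mathbb N}$ fails $D_\infty$.
\end{proposition}

\subsection*{Two pairs}
Suppose $h_1\cdot T_1+h_2\cdot T_2=0$ and $\langle T_1,h_1\rangle+\langle T_2,h_2\rangle\ne0$. The pair $(T_1+T_2,h_1+h_2)$ need not be a witness, because of the cross terms $h_1\cdot T_2$ and $h_2\cdot T_1$. To kill them, take a compact abelian group $C$, operators $S_1,S_2\in L(C)$ and functions $p_1,p_2\in A(C)$, and put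
\[
T=T_1\otimes S_1+T_2\otimes S_2,\qquad h=h_1\otimes p_1+h_2\otimes p_2 .
\]
Then $h\cdot T=\sum_{i,j}(h_j\cdot T_i)\otimes(p_j\cdot S_i)$, as one sees by pairing with functions $v\otimes\chi$. Suppose that
\begin{equation}\label{eq:ortho}
p_j\cdot S_i=\delta_{ij}\,\tau\qquad\text{for a fixed $\tau\in L(C)$ with $\langle\tau,1\rangle=1$.}
\end{equation}
Then $h\cdot T=(h_1\cdot T_1+h_2\cdot T_2)\otimes\tau=0$. Since $1\in A(C)$, also $\langle S_i,p_j\rangle=\langle p_j\cdot S_i,1\rangle=\delta_{ij}$, so $\langle T,h\rangle=\langle T_1,h_1\rangle+\langle T_2,h_2\rangle\neq0$, and $(T,h)$ is a witness pair on $H\times C$. It matters that $\tau$ is the same for both indices: only then do the diagonal terms add up to zero.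

What does \eqref{eq:ortho} require? We get $p_2\cdot\tau=p_2\cdot(p_1\cdot S_1)=p_1\cdot(p_2\cdot S_1)=0$, so $p_2\cdot S_2\ne0$ but $p_2^2\cdot S_2=0$. A measure cannot do this: if $p_2^2\mu=0$, then $\mu$ is concentrated on $\{p_2=0\}$ and $p_2\mu=0$. A derivative can: the functional $\varphi\mapsto\varphi'(0)$ is turned into $\varphi\mapsto\varphi(0)$ by the function $x$ and into $0$ by $x^2$. On the circle this functional has coefficients $2\pi in$, which are unbounded, so it is not in $L(\mathbb T)$. We need a measure whose coefficients decay like $1/|n|$, to pay for the factor $|n|$ that a derivative costs, and whose support is the zero set of a smooth function. Surface measure on a sphere in dimension three has both properties.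

\subsection*{The normal derivative on a sphere in $\mathbb T^3$}
Let $\mathbb T^3=(\mathbb R/\mathbb Z)^3$ with characters $e_n(x)=e^{2\pi in\cdot x}$, $n\in\mathbb Z^3$. Let $\sigma$ be the normalized surface measure on the sphere $\Sigma=\{|x|=\frac14\}$ in the cube $(-\frac12,\frac12)^3\subseteq\mathbb T^3$. Fix $\theta\in C_c^\infty((-\frac12,\frac12)^3)$ equal to $1$ near $\Sigma$, and put $p(x)=(|x|^2-\frac1{16})\theta(x)$. Fourier coefficients of smooth functions decay faster than any power of $|n|$, so $C^\infty(\mathbb T^3)\subseteq A(\mathbb T^3)$, and Fourier series of smooth functions converge in $C^1$. In particular $p\in A(\mathbb T^3)$.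

\begin{lemma}\label{lem:sphere}
There is $R\in L(\mathbb T^3)$ with $\langle R,\varphi\rangle=8\int x\cdot\nabla\varphi\,d\sigma$ for all $\varphi\in C^\infty(\mathbb T^3)$. With $\kappa=2/\pi<1$,
\begin{enumerate}
\item[(i)] $\hat\sigma(0)=1$ and $|\hat\sigma(n)|\le\kappa$ for $n\ne0$;
\item[(ii)] $\hat R(0)=0$ and $|\hat R(n)|\le16$ for all $n$;
\item[(iii)] $p\cdot R=\sigma$ and $p\cdot\sigma=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\xi\in\mathbb R^3\setminus\{0\}$ and let $\vartheta$ be the angle between $x$ and $\xi$. In polar coordinates $\vartheta$ has distribution $\frac12\sin\vartheta\,d\vartheta$ on $[0,\pi]$ under $\sigma$, so $\cos\vartheta$ is uniformly distributed on $[-1,1]$, and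
\[
\int e^{2\pi i\xi\cdot x}\,d\sigma(x)=\frac12\int_{-1}^1e^{i\pi|\xi|y/2}\,dy=\frac{\sin(\pi|\xi|/2)}{\pi|\xi|/2}.
\]
For $\xi=n\ne0$ put $a=\pi|n|/2\ge\pi/2$. Then $|\hat\sigma(n)|\le1/a\le2/\pi$, which proves (i). Since $x\cdot\nabla e_n(x)=\frac{d}{dt}\big|_{t=1}e^{2\pi i(tn)\cdot x}$,
\[
8\int x\cdot\nabla e_n\,d\sigma=8\,\frac{d}{dt}\Big|_{t=1}\frac{\sin ta}{ta}=8\Big(\cos a-\frac{\sin a}a\Big),
\]
which has modulus at most $16$; for $n=0$ the integral is $0$. Let $R\in\ell^\infty(\mathbb Z^3)=L(\mathbb T^3)$ have these coefficients. Then (ii) holds, and the formula for $\langle R,\varphi\rangle$ passes from characters to smooth $\varphi$ because the Fourier series of $\varphi$ converges both in $A(\mathbb T^3)$ and in $C^1$. On $\Sigma$ we have $p=0$ and $x\cdot\nabla p=2|x|^2=\frac18$. So for smooth $\varphi$,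
\[
\langle R,p\varphi\rangle=8\int(\varphi\,x\cdot\nabla p+p\,x\cdot\nabla\varphi)\,d\sigma=\int\varphi\,d\sigma,\qquad\langle\sigma,p\varphi\rangle=0 .
\]
Smooth functions are dense in $A(\mathbb T^3)$, which gives (iii).
\end{proof}

For two pairs we can now take $C=\mathbb T^3\times\mathbb T^3$, $S_1=R\otimes\sigma$, $S_2=\sigma\otimes R$, $p_1=p\otimes1$, $p_2=1\otimes p$ and $\tau=\sigma\otimes\sigma$. Indeed $p_1\cdot S_1=(p\cdot R)\otimes\sigma=\tau$ and $p_2\cdot S_1=R\otimes(p\cdot\sigma)=0$, and exchanging the two factors gives the other two relations.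

\subsection*{Infinitely many pairs}
The same recipe uses one copy of $\mathbb T^3$ for each pair. The new difficulty is convergence. By moving scalars between $T_i$ and $h_i$ we can make $\sum\|h_i\|$ finite and $\|T_i\|\le1$, but we cannot in general make both $\sum\|h_i\|$ and $\sum\|T_i\|$ finite, since this would force $\sum(\|T_i\|\|h_i\|)^{1/2}<\infty$. So the series $\sum_iT_i\otimes S_i$ has to be bounded for another reason. This is the role of $\hat R(0)=0$ and $\kappa<1$.

Let $C=(\mathbb T^3)^{\mathbb N}$, which is isomorphic to $\mathbb T^{\mathbb N}$ as a topological group. Its dual is $\hat C=\bigoplus_{\mathbb N}\mathbb Z^3$, where $\chi=(\chi_k)_k$ with finitely many $\chi_k\ne0$ stands for the character $x\mapsto\prod_ke_{\chi_k}(x_k)$. Let $\tau=\bigotimes_k\sigma$ be the product probability measure, so $\hat\tau(\chi)=\prod_k\hat\sigma(\chi_k)$. Let $p_j(x)=p(x_j)$; it has the Fourier coefficients of $p$ placed in the $j$-th summand of $\hat C$, so $p_j\in A(C)$ and $\|p_j\|=\|p\|$. Define $S_i\in L(C)=\ell^\infty(\hat C)$ by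
\[
\hat S_i(\chi)=\hat R(\chi_i)\prod_{k\ne i}\hat\sigma(\chi_k).
\]

\begin{lemma}\label{lem:gadget}
\begin{enumerate}
\item[(i)] $\langle S_i,p_j\varphi\rangle=\delta_{ij}\langle\tau,\varphi\rangle$ for all $i,j$ and all $\varphi\in A(C)$.
\item[(ii)] $\sum_i|\hat S_i(\chi)|\le\beta:=16(1-\kappa)^{-2}$ for every $\chi\in\hat C$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By linearity and continuity we may take $\varphi=\chi\in\hat C$. Write $p=\sum_n\alpha_ne_n$ with $\sum|\alpha_n|<\infty$. Then $p_j\chi=\sum_n\alpha_n\chi^{(n)}$ in $A(C)$, where $\chi^{(n)}$ is $\chi$ with the $j$-th coordinate replaced by $\chi_j+n$. If $i=j$, Lemma~\ref{lem:sphere}(iii) gives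
\[
\langle S_i,p_i\chi\rangle=\Big(\sum_n\alpha_n\hat R(\chi_i+n)\Big)\prod_{k\ne i}\hat\sigma(\chi_k)=\langle R,pe_{\chi_i}\rangle\prod_{k\ne i}\hat\sigma(\chi_k)=\prod_k\hat\sigma(\chi_k)=\langle\tau,\chi\rangle .
\]
If $i\ne j$, then
\[
\langle S_i,p_j\chi\rangle=\Big(\sum_n\alpha_n\hat\sigma(\chi_j+n)\Big)\hat R(\chi_i)\prod_{k\ne i,j}\hat\sigma(\chi_k),
\]
and the first factor is $\langle\sigma,pe_{\chi_j}\rangle=0$.

(ii) Let $m$ be the number of nonzero coordinates of $\chi$. Since $\hat R(0)=0$, only the $m$ indices $i$ with $\chi_i\ne0$ contribute, and for such $i$ the product over $k\neq i$ has $m-1$ factors of modulus at most $\kappa$, the others being $1$. So the sum is $0$ if $m=0$, and otherwise at most $16m\kappa^{m-1}\le16\sum_{l\ge1}l\kappa^{l-1}=16(1-\kappa)^{-2}$.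
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:merge}]
Let $(T_i,h_i)$ be a witness sequence on $H$. Replace $(T_i,h_i)$ by $(T_i/\|T_i\|,\|T_i\|h_i)$ if $T_i\ne0$ and by $(0,0)$ otherwise. The result is a witness sequence with $\|T_i\|\le1$ and $\sum\|h_i\|<\infty$. We use the description of $L(H\times C)$ and $A(H\times C)$ after (F5). For $a\in A(H)$ and $\varphi=\sum_\chi c_\chi\chi\in A(C)$ it gives $a\otimes\varphi=\sum_\chi c_\chi a\otimes\chi$ and $\|a\otimes\varphi\|=\|a\|\|\varphi\|$.

Define $T=(T^\chi)_\chi$ by $T^\chi=\sum_i\hat S_i(\chi)T_i$. By Lemma~\ref{lem:gadget}(ii), $\|T^\chi\|\le\beta$, so $T\in L(H\times C)$. The series $h=\sum_jh_j\otimes p_j$ converges absolutely in $A(H\times C)$, since $\|h_j\otimes p_j\|=\|h_j\|\|p\|$. For $a$ and $\varphi$ as above,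
\begin{equation}\label{eq:Tpair}
\langle T,a\otimes\varphi\rangle=\sum_\chi c_\chi\sum_i\hat S_i(\chi)\langle T_i,a\rangle=\sum_i\langle T_i,a\rangle\langle S_i,\varphi\rangle ;
\end{equation}
the sums may be interchanged because the double series is dominated by $\beta\|a\|\sum_\chi|c_\chi|$. Let $v\in A(H)$ and $\varphi\in A(C)$. Then $h(v\otimes\varphi)=\sum_jh_jv\otimes p_j\varphi$ converges absolutely, and \eqref{eq:Tpair} and Lemma~\ref{lem:gadget}(i) give
\[
\langle T,h(v\otimes\varphi)\rangle=\sum_j\sum_i\langle T_i,h_jv\rangle\langle S_i,p_j\varphi\rangle=\langle\tau,\varphi\rangle\sum_j\langle T_j,h_jv\rangle=0 .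
\]
The functions $v\otimes\varphi$ span a dense subspace of $A(H\times C)$, so $h\cdot T=0$. On the other hand, Lemma~\ref{lem:gadget}(i) with $\varphi=1\in A(C)$ gives $\langle S_i,p_j\rangle=\delta_{ij}$, so
\[
\langle T,h\rangle=\sum_j\sum_i\langle T_i,h_j\rangle\langle S_i,p_j\rangle=\sum_j\langle T_j,h_j\rangle\ne0 .
\]
Thus $(T,h)$ is a witness pair on $H\times C$, and Lemma~\ref{lem:pair} applies.
\end{proof}

\section{From failure of the AP to a witness sequence}\label{sec:SU2}

It remains to turn the functional $q$ of \eqref{eq:APdual} into a witness sequence. An element of $Q(G)$ is a limit in a dual norm, and we first write it in terms of operators and normal functionals. Matrices appear because the norm of $M_0A(G)$ is defined by them.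

\begin{lemma}\label{lem:Q}
Every $q\in Q(G)$ has the form
\[
q(u)=\sum_k\psi_k\big((M_u\otimes\mathrm{id})a_k\big)\qquad(u\in M_0A(G))
\]
with $n_k\in\mathbb N$, $a_k\in L(G)\otimes M_{n_k}$, $\psi_k\in(L(G)\otimes M_{n_k})_*$ and $\sum_k\|a_k\|\|\psi_k\|<\infty$.
\end{lemma}

\begin{proof}
Let $B_0$ be the set of functionals $\omega_{a,\psi}(u)=\psi((M_u\otimes\mathrm{id})a)$ with $n\in\mathbb N$, $a\in\lambda(L^1(G))\otimes M_n$, $\psi\in(L(G)\otimes M_n)_*$ and $\|a\|,\|\psi\|\le1$. We restrict the entries of $a$ to $\lambda(L^1(G))$ to stay inside $Q(G)$: if $a=\sum_{i,j}\lambda(f_{ij})\otimes e_{ij}$ and $v_{ij}\in A(G)$ is the normal functional $X\mapsto\psi(X\otimes e_{ij})$, then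
\[
\omega_{a,\psi}(u)=\sum_{i,j}\langle M_u\lambda(f_{ij}),v_{ij}\rangle=\sum_{i,j}\langle\lambda(f_{ij}),uv_{ij}\rangle=\int\Big(\sum_{i,j}f_{ij}v_{ij}\Big)u ,
\]
and $f_{ij}v_{ij}\in L^1(G)$ because $v_{ij}$ is bounded. So $B_0\subseteq Q(G)$.

The restriction loses nothing in norm. The $*$-algebra $\lambda(L^1(G))$ is weak* dense in $L(G)$, since a function $v\in A(G)$ with $\int fv=0$ for all $f\in L^1(G)$ is zero. Hence $\lambda(L^1(G))\otimes M_n$ is a weak* dense $*$-subalgebra of $L(G)\otimes M_n$, and by Kaplansky's density theorem its unit ball is weak* dense in the unit ball of $L(G)\otimes M_n$. For fixed $\psi$ the functional $a\mapsto\psi((M_u\otimes\mathrm{id})a)$ is normal, so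
\[
\sup_{\omega\in B_0}|\omega(u)|=\sup_n\|M_u\otimes\mathrm{id}_{M_n}\|=\|u\|_{M_0}\qquad(u\in M_0A(G)).
\]
Since $Q(G)^*=M_0A(G)$ isometrically, the polar of $B_0$ is the closed unit ball of $Q(G)^*$, and the bipolar is the closed unit ball of $Q(G)$. The set $B_0$ is closed under multiplication by scalars of modulus at most $1$, so by the bipolar theorem its bipolar is the weak closure of the convex hull $\operatorname{conv}B_0$, which equals the norm closure.

Let $\|q\|\le1$, as we may assume after scaling. Put $q_0=q$, and given $q_l$ with $\|q_l\|\le1$ choose $b_l\in\operatorname{conv}B_0$ with $\|q_l-b_l\|\le\frac12$ and put $q_{l+1}=2(q_l-b_l)$. Then $q=\sum_{l<N}2^{-l}b_l+2^{-N}q_N$ for all $N$, so $q=\sum_l2^{-l}b_l$ in norm. Writing each $b_l$ as a finite convex combination of elements of $B_0$ and absorbing the coefficients into the functionals $\psi$ gives the required series, with $\sum_k\|a_k\|\|\psi_k\|\le2$.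
\end{proof}

The sizes $n_k$ are not under control, so we need a compact group whose von Neumann algebra contains matrix blocks of all sizes. The group $K=SU(2)$ has exactly one irreducible representation $\pi_n$ of each dimension $n\ge1$, so by (F5) the algebra $L(G\times K)$ is the $\ell^\infty$-direct sum of the blocks $L(G)\otimes M_n$, $n\ge1$. We write $X=(X^{(n)})_n$.

\begin{proposition}\label{prop:SU2}
If $G$ fails the AP, then $H=G\times SU(2)$ carries a witness sequence.
\end{proposition}

\begin{proof}
Take $q$ as in \eqref{eq:APdual} and write it as in Lemma~\ref{lem:Q}.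

\emph{Step 1: placing the matrices in blocks.} Let $T_k\in L(H)$ have $a_k$ in block $n_k$ and $0$ in all other blocks, and let $h_k\in A(H)$ be the normal functional $X\mapsto\psi_k(X^{(n_k)})$. Then $\|T_k\|=\|a_k\|$ and $\|h_k\|=\|\psi_k\|$. Let $u\in A(G)$. Since $K$ is compact, $1\in A(K)$ and $u\otimes1\in A(H)$. The map $(X^{(n)})_n\mapsto((M_u\otimes\mathrm{id})X^{(n)})_n$ is bounded on $L(H)$ because $u$ is completely bounded; it is normal, being the adjoint of a blockwise map on the $\ell^1$-sum of the preduals; and it sends $\lambda_{(g,t)}=(\lambda_g\otimes\pi_n(t))_n$ to $u(g)\lambda_{(g,t)}$. By (F1) it is the map $X\mapsto(u\otimes1)\cdot X$. Hence $\langle T_k,(u\otimes1)h_k\rangle=\langle(u\otimes1)\cdot T_k,h_k\rangle=\psi_k((M_u\otimes\mathrm{id})a_k)$, and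
\begin{equation}\label{eq:blocks}
\sum_k\langle T_k,(u\otimes1)h_k\rangle=q(u)=0\quad(u\in A(G)),\qquad\sum_k\langle T_k,h_k\rangle=q(1)=1 .
\end{equation}
This is not yet a witness sequence: the first relation is known only for test functions that do not depend on the variable in $K$, and we need it for all $v\in A(H)$.

\emph{Step 2: translating the pairs.} The idea is to translate $T_k$ and $h_k$ simultaneously. This preserves their pairing and moves the translation onto the test function, where averaging removes the dependence on $K$. For $s\in K$ and $w\in A(H)$ put $w^s(g,t)=w(g,s^{-1}t)$ and $w_s(g,t)=w(g,st)$. Checking on $X=\lambda_{(g,t)}$ and using (F1), we get $\langle X,w^s\rangle=\langle\lambda_{(e,s)}^{-1}X,w\rangle$ for $X\in L(H)$. So $T_k^s=\lambda_{(e,s)}T_k$ satisfies $\langle T_k^s,w^s\rangle=\langle T_k,w\rangle$. For $v\in A(H)$ we have $(v_sh_k)^s(g,t)=v(g,t)h_k(g,s^{-1}t)$, that is, $vh_k^s=(v_sh_k)^s$. Therefore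
\begin{equation}\label{eq:translate}
\langle T_k^s,vh_k^s\rangle=\langle T_k,v_sh_k\rangle,\qquad\langle T_k^s,h_k^s\rangle=\langle T_k,h_k\rangle .
\end{equation}
Let $ds$ be the Haar probability measure of $K$. By (F3) the integral $w=\int_Kv_s\,ds$ exists in $A(H)$, and by right invariance of $ds$, $w(g,t)=\int_Kv(g,st)\,ds=\bar v(g)$ with $\bar v(g)=\int_Kv(g,s)\,ds$. The function $\bar v$ lies in $A(G)$, because $X\mapsto\langle X\otimes1,w\rangle$ is a normal functional on $L(G)$ with value $w(g,e)=\bar v(g)$ at $\lambda_g$. So $w=\bar v\otimes1$, and integrating \eqref{eq:translate} gives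
\begin{equation}\label{eq:average}
\int_K\langle T_k^s,vh_k^s\rangle\,ds=\langle T_k,(\bar v\otimes1)h_k\rangle,\qquad\int_K\langle T_k^s,h_k^s\rangle\,ds=\langle T_k,h_k\rangle .
\end{equation}

\emph{Step 3: replacing the integral by a series.} We now have a family of pairs indexed by $\mathbb N\times K$ with the properties of a witness, and we need a sequence. Recall that the projective tensor product $X\mathbin{\hat\otimes}Y$ of Banach spaces is the completion of $X\otimes Y$ in the norm $\|z\|=\inf\{\sum\|x_i\|\|y_i\|:z=\sum x_i\otimes y_i\}$; that bounded bilinear forms on $X\times Y$ extend to bounded functionals on it; and that each of its elements is a sum $\sum_ix_i\otimes y_i$ with $\sum\|x_i\|\|y_i\|<\infty$.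

The operator $T_k^s$ is $(1\otimes\pi_{n_k}(s))a_k$ in block $n_k$ and $0$ elsewhere, so $s\mapsto T_k^s$ is norm continuous, $\pi_{n_k}$ being finite dimensional. By (F3), $s\mapsto h_k^s$ is norm continuous. Since $\|T_k^s\|=\|T_k\|$ and $\|h_k^s\|=\|h_k\|$, the map $s\mapsto T_k^s\otimes h_k^s$ is norm continuous into $L(H)\mathbin{\hat\otimes}A(H)$, and the Bochner integral $z_k=\int_KT_k^s\otimes h_k^s\,ds$ satisfies $\|z_k\|\le\|T_k\|\|h_k\|$. Let $z=\sum_kz_k$ and write $z=\sum_iT_i'\otimes h_i'$ with $\sum\|T_i'\|\|h_i'\|<\infty$. Apply to $z$ the bounded functionals determined by $T\otimes h\mapsto\langle T,vh\rangle$ and by $T\otimes h\mapsto\langle T,h\rangle$. By \eqref{eq:average} and \eqref{eq:blocks},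
\[
\sum_i\langle T_i',vh_i'\rangle=\sum_k\langle T_k,(\bar v\otimes1)h_k\rangle=0\quad(v\in A(H)),\qquad\sum_i\langle T_i',h_i'\rangle=\sum_k\langle T_k,h_k\rangle=1 .
\]
So $(T_i',h_i')$ is a witness sequence on $H$.
\end{proof}

\begin{remark}
Two features of Step 3 are forced. The average has to be taken in the tensor product, not in each factor: $\int_KT_k^s\,ds=0$ whenever $n_k\ge2$, because $\int_K\pi_n(s)\,ds=0$ for a nontrivial irreducible representation. And each $T_k$ has to live in finitely many blocks or satisfy a similar condition, since $s\mapsto\lambda_{(e,s)}X$ is not norm continuous for general $X\in L(H)$. For $X=1$ and $s\ne e$, take a neighborhood $U$ of $e$ in $K$ with $sU\cap U=\emptyset$; then $\lambda_s\chi_U\perp\chi_U$, so $\|\lambda_{(e,s)}-1\|\ge\sqrt2$. This is why Lemma~\ref{lem:Q} is stated with a series of finite matrices.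
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $G$ fails the AP, then $G\times SU(2)$ carries a witness sequence by Proposition~\ref{prop:SU2}, and $G\times SU(2)\times\mathbb T^{\mathbb N}$ fails $D_\infty$ by Proposition~\ref{prop:merge}.
\end{proof}

\section{The counterexample and the characterization of the AP}\label{sec:final}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
The groups $SL(3,\mathbb R)$ and $SL(3,\mathbb Z)$ fail the AP \cite{LdlS}. Let $\Gamma$ be the product of either of them with $SU(2)\times\mathbb T^{\mathbb N}$. By Theorem~\ref{thm:B} there is $h\in A(\Gamma)$ with $h\notin\overline{hA(\Gamma)}$. By \eqref{eq:principal} the closed ideal $J=\overline{\mathbb Ch+hA(\Gamma)}$ has $J_0=\overline{hA(\Gamma)}$. These ideals are different, since $h\in J\setminus J_0$, and $\mathrm{Bim}(J^\perp)=\mathrm{Bim}(J_0^\perp)$ by Theorem~\ref{thm:A}.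
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(1)$\Rightarrow$(2). If $G$ and $H$ have the AP, so does $G\times H$ \cite[Thm.~1.15]{HK}. By Proposition~\ref{prop:APD}, $G\times H$ has $D_\infty$, and Theorem~\ref{thm:A} gives injectivity.

(2)$\Rightarrow$(3). The group $H=SU(2)\times\mathbb T^{\mathbb N}$ is compact, so $1\in A(H)$ and $H$ has the AP.

(3)$\Rightarrow$(1). By Theorem~\ref{thm:A}, (3) says that $G\times SU(2)\times\mathbb T^{\mathbb N}$ has $D_\infty$. By Theorem~\ref{thm:B}, $G$ has the AP.
\end{proof}

\begin{thebibliography}{9}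

\bibitem{Andreou}
Dimitrios Andreou, \emph{Crossed products of dual operator spaces and a characterization of groups with the approximation property}, arXiv:2004.07169 (2020).

\bibitem{DCH}
De Canni\`ere and Haagerup, Amer. J. Math. \textbf{107} (1985).

\bibitem{HdL}
Haagerup and de Laat, Duke Math. J. \textbf{162} (2013).

\bibitem{HK}
Haagerup and Kraus, Trans. AMS \textbf{344} (1994).

\bibitem{LdlS}
Lafforgue and de la Salle, Duke Math. J. \textbf{160} (2011).

\end{thebibliography}
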